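# Cheap relators, bundled relators, and finite groups whose $p$-deficiency stays bounded

Throughout, $p$ is a prime, $a^b=b^{-1}ab$, $a^{-b}=(a^b)^{-1}$, $[a,b]=a^{-1}b^{-1}ab=a^{-1}a^b$, and $a\leftrightarrow b$ means $ab=ba$.

## One word that enforces many commutations

Take elements $b_1,\dots,b_S$ and $v_1,\dots,v_S$ of a group $\Gamma$ and form the single element
$$W=W_1W_2\cdots W_S,\qquad W_s=b_s^{v_s}\,b_s^{-1}. \tag{1}$$
If $b_s\leftrightarrow v_s$ for every $s$, then $W=1$. The converse is false: for any $b,v$ put $b_1=b$, $v_1=v$, $b_2=b^v$, $v_2=v^{-1}$. Then $W_1W_2=b^vb^{-1}\cdot b\,b^{-v}=1$, although in $S_3$ with $b=(1\,2)$, $v=(1\,2\,3)$ nothing commutes. The converse does become true if $\Gamma$ contains elements that see the $b_s$ one at a time.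

**Lemma 1 (one label).** Let $\ell$ be a prime and let $f_1,\dots,f_S\in\Gamma$ be such that $b_s^\ell=1$ and $b_s^{f_s}=b_s^{a_s}$ with $a_s\not\equiv1\pmod\ell$, while $f_s$ commutes with every $v_r$ and with every $b_r$, $r\ne s$. If $W=1$, then $b_s\leftrightarrow v_s$ for all $s$.

**Proof.** Write $b=b_1$, $v=v_1$, $f=f_1$, $a=a_1$, $T=b^v$. The element $f$ commutes with $W_2\cdots W_S$, hence with its inverse $W_1=Tb^{-1}$. As $f\leftrightarrow v$, we have $T^f=(b^f)^v=T^a$. Conjugating $W_1$ by $f$ gives $T^ab^{-a}=Tb^{-1}$, so $T^{a-1}=b^{a-1}$. This says that $v$ commutes with $b^{a-1}$. Since $b^\ell=1$ and $a-1$ is invertible modulo $\ell$, $b$ is a power of $b^{a-1}$, and $v\leftrightarrow b$. So $W_1=1$. Delete it and induct on $S$. $\square$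

What is this for? We shall count relators of a group, and (1) is *one* relator, however large $S$ is. The aim is to present finite groups that need many generators while paying for few relators. The next section says what paying means.

## The price of a relator, and the statements

**Definition.** Let $F(X)$ be the free group on a finite set $X$. For $1\ne r\in F(X)$, the *$p$-order* $\nu_p(r)$ is the largest $k$ such that $r=s^{p^k}$ for some $s\in F(X)$.

The maximum exists. Conjugate $r$ to a cyclically reduced word. If $r=s^m$, then $s$ is cyclically reduced too and the length of $r$ is $m$ times that of $s$, so $m$ is at most the length of $r$. Examples: $\nu_p(x^{p^2})=2$. For $p=3$, $\nu_3((xy)^6)=1$, since $(xy)^6=((xy)^2)^3$ and the length $12$ is not divisible by $9$. And $\nu_p([x,y])=0$ for all $p$, since $x^{-1}y^{-1}xy$ is cyclically reduced and is not a shorter word repeated.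

**Definition.** The *weight*, or price, of a relator $r\neq1$ is $p^{-\nu_p(r)}\le1$; a trivial relator has weight $0$. The *$p$-deficiency of the presentation* $\langle X\mid R\rangle$, with $X$ finite, is
$$|X|-1-\sum_{r\in R}p^{-\nu_p(r)}, \tag{2}$$
and $\mathrm{def}_p(\Gamma)$ is the supremum of (2) over all presentations of $\Gamma$ with finite generating set.

The number (2) is large when there are many generators and the relators are few, or are high $p$-th powers. A relator $w^{p^N}$ with $w\ne1$ in $F(X)$ has weight at most $p^{-N}$. We call it **cheap**: in a family of presentations in which $N\to\infty$ and the number of cheap relators is fixed, the cheap relators cost nothing in the limit. (If $w=1$ in $F(X)$ we omit the relator.) All other relators have weight at most $1$, and we call them *paid*.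

Let $d(G)$ be the minimal number of generators of $G$. The question, from Jan-Christoph Schlage-Puchta, "A $p$-group with positive Rank Gradient", arXiv:1105.1631 (2011), is whether there is a function $f(n)$, depending at most on $p$ and tending to infinity with $n$, such that $\mathrm{def}_p(G)\le-f(d(G))$ for every finite group $G$. In words: must a finite group with many generators have very negative $p$-deficiency?

The answer is no, for every prime $p$. For a finite group $G$, let $O^p(G)$ be the smallest normal subgroup with $G/O^p(G)$ a $p$-group, and $d_p(G)=\dim_{\mathbb F_p}\mathrm{Hom}(G,\mathbb F_p)$. For example $O^2(S_3)=C_3$ and $d_2(S_3)=1$, whereas $O^3(S_3)=S_3$ and $d_3(S_3)=0$.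

**Theorem 1.** For every prime $p$ and every $K\ge1$ there is a finite group $G$ with $d(G)\ge K$ and $\mathrm{def}_p(G)\ge-36$. Hence no $f$ as in the question exists.

The second sentence follows from the first: for such groups $G_K$ we would have $f(d(G_K))\le36$ while $d(G_K)\to\infty$.

**Theorem 2.** If $p$ is odd, then $\mathrm{def}_p(C_2^n\times C_{p^k})=-p^{-k}$ for all $n,k\ge0$. In particular $\mathrm{def}_p(C_2^n)=-1$ for all $n$. For each $n$, $\sup\{\mathrm{def}_p(G):G\text{ finite},\ d(G)\ge n\}=0$, and this is not attained.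

**Theorem 3.** For every finite $G$ and every prime $p$:

(a) $\mathrm{def}_p(G)\le-1/[G:O^p(G)]$, with equality for the groups in Theorem 2;

(b) if $d_p(G)\ge3$, then $\mathrm{def}_p(G)\le d_p(G)-1-d_p(G)^2/8$.

So the statement in the question becomes true, with a quadratic function, when $d(G)$ is replaced by $d_p(G)$: take $f(n)=0$ for $n\le2$, where (a) suffices, and $f(n)=n^2/8-n+1$ for $n\ge3$. In particular it holds for finite $p$-groups, where $d=d_p$ by the Burnside basis theorem.

## Small groups by hand

The presentation $\langle x\mid x^{p^k}\rangle$ of $C_{p^k}$ has value $-p^{-k}$. Let $p$ be odd from here to the end of this section. The presentation $\langle x\mid x^2\rangle$ of $C_2$ has value $-1$. The obvious presentation of $C_2^2$, with relators $x_1^2,x_2^2,[x_1,x_2]$, has value $2-1-3=-2$, and that of $C_2^n$ has value $n-1-n-\binom n2=-1-\binom n2$. Taken literally, this supports the conjecture. Theorem 2 says that the true value is $-1$, so we must save $\binom n2$.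

Here is a first saving. For $C_2\times C_{p^k}$ the obvious relators $y^{p^k},x^2,[x,y]$ give $1-p^{-k}-2$. Instead take
$$\langle y,x\mid y^{p^k},\ x^{-p}x^y,\ (x^2)^{p^N}\rangle .$$
From $x^y=x^p$ and $y^{p^k}=1$ we get $x=x^{p^{p^k}}$, so the order of $x$ divides $p^{p^k}-1$ and is prime to $p$. Together with $x^{2p^N}=1$ this gives $x^2=1$. Then $x^y=x^p=x$ because $p$ is odd, so $x\leftrightarrow y$. Conversely all relators hold in $C_2\times C_{p^k}$. The value is at least $1-p^{-k}-1-p^{-N}$, which tends to $-p^{-k}$. One paid relator has done the work of two: it made the order of $x$ prime to $p$, after which a cheap relator became as strong as $x^2=1$.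

## Counting conjugates of relators in the kernel

We now prove Theorem 3(a), which says that we cannot save more than this.

**Proof of Theorem 3(a).** Let $G=\langle X\mid R\rangle$ be finite, $F=F(X)$, $Q=G/O^p(G)$, $q=|Q|$, and let $N$ be the kernel of $F\to Q$. If $\sum p^{-\nu_p(r)}$ diverges, the value is $-\infty$; assume it converges. The plan is to count, with $\mathbb F_p$-coefficients, how many relators are needed to kill the abelianization of $N$.

**Step 1: the dimension to be killed.** By Schreier's formula $N$ is free of rank $1+q(|X|-1)$, so $V=N/N^p[N,N]$ has that dimension over $\mathbb F_p$. Let $L$ be the normal closure of $R$ in $F$; then $N/L\cong O^p(G)$. The group $O^p(G)$ has no quotient of order $p$. Otherwise $O^p(O^p(G))$ would be a proper subgroup of $O^p(G)$; it is characteristic in $O^p(G)$, hence normal in $G$, and its index in $G$ is a power of $p$, contradicting the minimality of $O^p(G)$. So the image of $L$ in $V$ is all of $V$, and $V$ is spanned by the images of the conjugates $r^h$, $r\in R$, $h\in F$.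

**Step 2: the contribution of one relator.** The purpose is to see that $r$ contributes at most $q\,p^{-\nu_p(r)}$ vectors. Let $r=s^{p^k}\ne1$ with $k=\nu_p(r)$, and let $p^j$ be the order of the image of $s$ in $Q$. Since $r\in N$, $j\le k$. If $j<k$, then $r=(s^{p^j})^{p^{k-j}}$ is a $p$-th power of an element of $N$, and so is each conjugate; the contribution is $0$. If $j=k$, the image of $r^h$ in $V$ depends only on the image of $h$ in $Q$, because $r^{hn}=(r^h)^n$ and $N$ acts trivially on $V$. Also $r^{sh}=r^h$, because $s$ commutes with $r$. So the image depends only on a coset of $\langle s\rangle$ in $Q$, and there are at most $q/p^k$ images.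

**Step 3: adding up.** Hence $1+q(|X|-1)\le q\sum_rp^{-\nu_p(r)}$, that is, $|X|-1-\sum_rp^{-\nu_p(r)}\le-1/q$. $\square$

## Elementary abelian 2-groups at an odd prime

Let $p$ be odd. We want a presentation of $C_2^n\times C_{p^k}$ with $n+1$ generators and only $n$ paid relators besides $y^{p^k}$.

### The dihedral obstacle

The first thing to try is the relator $x_i^{-p}x_i^y$ for each $i$, together with every cheap relator available: $(x_i^2)^{p^N}$ and $[x_i,x_j]^{p^N}$. The value tends to $-p^{-k}$, as desired. As computed above, the relations say exactly that $y^{p^k}=1$, $x_i^2=1$, $y$ is central, and $(x_ix_j)^{2p^N}=1$, since $[x_i,x_j]=(x_ix_j)^2$ for involutions. For $n=2$ this is $C_{p^k}$ times the dihedral group of order $4p^N$, and $[x_1,x_2]$ has order exactly $p^N$. For $n=3$ the $x_i$ generate the reflection group of a hyperbolic triangle with all angles $\pi/(2p^N)$, which is infinite; for $n>3$ kill $x_4,\dots,x_n$ to map onto that case. So the attempt stops at the commutators: cheap relators allow a commutator of involutions to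 have order a power of $p$, and paying for each commutator separately costs $\binom n2$.

We must therefore fold $[x_2,x_1]=1$ into the relator $x_2^{-p}x_2^y=1$ already paid for. Try the single relation $[x_2,x_1]=w$ with $w=x_2^{-p}x_2^y$. If we knew that $w$ commutes with $b=x_1$, then $u=[x_2,b]$ would commute with $b$, and $x_2=x_2^{b^2}=x_2u^2$ would give $u^2=1$; with the cheap relation $u^{p^N}=1$ this gives $u=1$, and then $w=1$ as well. What is missing is that $w$ commutes with $b$. So we replace $w$ by a word that always commutes with $b$, and that equals $w$ whenever $w$ already does.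

### The correction word

For $N\ge1$ put
$$C_b(z)=z\,[b,z]^{(p^N-1)/2}.$$

**Lemma 2.** If $b^2=1$ and $[b,z]^{p^N}=1$, then $C_b(z)\leftrightarrow b$. If $z\leftrightarrow b$, then $C_b(z)=z$.

**Proof.** The second claim is clear. For the first, let $s=[b,z]=b\,b^z$. Then $b^z=bs$, and $s^b=b^zb=s^{-1}$ since $b$ and $b^z$ are involutions or trivial. So $s^{-j}b=b(s^{-j})^b=bs^j$, and
$$b^{zs^j}=s^{-j}(bs)s^j=bs^{1+2j}.$$
For $j=(p^N-1)/2$ this is $bs^{p^N}=b$. $\square$

### The presentation and its collapse

**Proof of Theorem 2.** The upper bound is Theorem 3(a), as $O^p(C_2^n\times C_{p^k})=C_2^n$ has index $p^k$. For the lower bound let $X=\{y,x_1,\dots,x_n\}$ and, for each $i$, define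
$$w_{i,i}=x_i^{-p}x_i^{y},\qquad w_{i,j}=[x_i,x_j]\;C_{x_j}(w_{i,j+1})^{-1}\quad(j=i-1,i-2,\dots,1). \tag{3}$$
The paid relators are $y^{p^k}$ (of weight $p^{-k}$) and $w_{1,1},w_{2,1},\dots,w_{n,1}$. The cheap relators are $(x_i^2)^{p^N}$, and $[x_i,x_j]^{p^N}$, $[x_j,w_{i,j+1}]^{p^N}$ for $j<i$. Thus $w_{i,1}$ is a nest with $x_i^{-p}x_i^y$ at the center and one commutator $[x_i,x_j]$ in each layer.

**Step 1: the relators hold in $C_2^n\times C_{p^k}$.** With $y$ generating $C_{p^k}$, $w_{i,i}=x_i^{1-p}=1$ since $p-1$ is even, and inductively $w_{i,j}=1\cdot C_{x_j}(1)^{-1}=1$. The cheap relators clearly hold.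

**Step 2: peeling the nest.** Let $\Gamma$ be the presented group. The purpose is to show, by induction on $i$, that $x_i^2=1$ and $x_i$ commutes with $y,x_1,\dots,x_{i-1}$. Assume this for smaller indices. We claim that for $j=1,\dots,i$
$$w_{i,j}=1\quad\text{and}\quad x_i\leftrightarrow x_1,\dots,x_{j-1}.$$
For $j=1$ this is the relator. Suppose the claim holds for some $j<i$, and put $b=x_j$, so that $b^2=1$.

First, $u:=[x_i,b]=C_b(w_{i,j+1})$ because $w_{i,j}=1$. The cheap relation $[b,w_{i,j+1}]^{p^N}=1$ and Lemma 2 give $u\leftrightarrow b$. From $x_i^b=x_iu$ we get $x_i=x_i^{b^2}=x_iu^2$, so $u^2=1$. With $u^{p^N}=1$ and $p$ odd, $u=1$, that is, $x_i\leftrightarrow x_j$.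

Second, by (3), $w_{i,j+1}$ is a word in $x_i,x_{j+1},\dots,x_{i-1},y$. All of these commute with $b=x_j$: $x_i$ by what was just shown, the others by the induction on $i$. So $C_b(w_{i,j+1})=w_{i,j+1}$, and this element equals $u=1$. This is the claim for $j+1$.

For $j=i$ the claim gives $w_{i,i}=1$, that is, $x_i^y=x_i^p$. As in the case of one generator, $x_i^{p^{p^k}-1}=1$ and $x_i^{2p^N}=1$ give $x_i^2=1$, and then $x_i^y=x_i^p=x_i$.

**Step 3: the count.** So $\Gamma$ is abelian of order at most $2^np^k$ and maps onto $C_2^n\times C_{p^k}$; the two are isomorphic. The value of the presentation is at least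
$$n-\bigl(p^{-k}+n+c_np^{-N}\bigr)=-p^{-k}-c_np^{-N},$$
with $c_n$ the number of cheap relators, independent of $N$. Let $N\to\infty$: $\mathrm{def}_p\ge-p^{-k}$.

**Step 4: the supremum.** We have $d(C_2^n\times C_{p^k})\ge n$, and $-p^{-k}\to0$ as $k\to\infty$; by Theorem 3(a) every finite group has $\mathrm{def}_p<0$. So the supremum is $0$ and is not attained. $\square$

For $p=2$ this method fails in two places: the exponent $(p^N-1)/2$ is not an integer, and $u^2=u^{2^N}=1$ does not kill $u$. The groups fail too, since Theorem 3(b) gives $\mathrm{def}_2(C_2^n)\le n-1-n^2/8$ for $n\ge3$. We now return to the word (1), which works at every prime.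

## Two labels

We shall use groups $G=M^d\rtimes H$, where $H$ is nearly $SL_n(\mathbb F_\ell)$, $M=\mathbb F_\ell^n$, and $d=Kn$. Each of the $d$ copies of $M$ gets one generator $x_i$, and with it we may afford one paid relator. All other relations on the $x_i$ must come from cheap relators and from a bounded number of bundled relators (1). The natural separating elements $f$ are diagonal matrices, but there are only about $n$ coordinates, and already for one type of relation there are $d=Kn$ commutations to separate, so Lemma 1 is too weak as it stands. The remedy is to label each commutation by a *pair* of coordinates, which gives of the order of $n^2$ places.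

**Lemma 3 (two labels).** Let $\ell$ be a prime, $\Gamma$ a group, and $b_s,v_s\in\Gamma$ $(1\le s\le S)$ with labels $(\alpha_s,\beta_s)$, where the pairs are pairwise distinct and equal $\alpha$-labels are consecutive. Let $f_\alpha\in\Gamma$ and $\mathcal G_\beta\subset\Gamma$ satisfy:

1. every $f_\alpha$ commutes with all elements of all $\mathcal G_\beta$;
2. $f_\alpha$ commutes with all $v_s$, and with $b_s$ whenever $\alpha_s\ne\alpha$;
3. $b_s^\ell=1$ and $b_s^{f_{\alpha_s}}=b_s^{a_s}$ with $a_s\not\equiv1\pmod\ell$;
4. elements of $\mathcal G_\beta$ commute with all $b_s$, and with $v_s$ whenever $\beta_s\ne\beta$;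
5. $v_s\in\langle v_s^gv_s^{-1}:g\in\mathcal G_{\beta_s}\rangle$.

If $\prod_{s=1}^Sb_s^{v_s}b_s^{-1}=1$, then $b_s\leftrightarrow v_s$ for all $s$.

**Proof.** Let $W_s=b_s^{v_s}b_s^{-1}$, and write $b,v,a$ for $b_1,v_1,a_1$ and $f=f_{\alpha_1}$. Let $P=W_1\cdots W_t$ be the product over all $s$ with $\alpha_s=\alpha_1$, and $P'$ the remaining product, so $PP'=1$.

*Isolating the block.* By (2), $f\leftrightarrow P'$, hence $f\leftrightarrow P$.

*Isolating the first term inside the block.* Let $g\in\mathcal G_{\beta_1}$. For $2\le s\le t$ we have $\alpha_s=\alpha_1$, so $\beta_s\ne\beta_1$, and by (4) $g$ commutes with $W_s$. So $P^g=W_1^gW_2\cdots W_t$. As $f\leftrightarrow g$ by (1), also $f\leftrightarrow P^g$. Hence $f$ commutes with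
$$P^gP^{-1}=W_1^gW_1^{-1}=b^{v^g}b^{-1}\cdot b\,b^{-v}=b^{v^g}b^{-v},$$
where we used $b^g=b$ in $W_1^g=b^{v^g}b^{-1}$.

*Using the scaling.* Put $U=b^{v^g}$ and $T=b^v$. Since $f$ commutes with $v$ and with $g$, it commutes with $v^g$, so $U^f=U^a$ and $T^f=T^a$. Thus $U^aT^{-a}=UT^{-1}$, so $U^{a-1}=T^{a-1}$. This says that $b^{a-1}$ has the same conjugate under $v^g$ and under $v$, so $b^{a-1}\leftrightarrow v^gv^{-1}$. By (3), $b$ is a power of $b^{a-1}$, so $b\leftrightarrow v^gv^{-1}$ for all $g\in\mathcal G_{\beta_1}$. By (5), $b\leftrightarrow v$. So $W_1=1$; drop it and induct on $S$. $\square$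

Condition (2) has a consequence for the design. We shall want to prove $z\leftrightarrow z^{x}$ for a matrix $z$ and some $x=x_i$, and it is tempting to put $b_s=z$, $v_s=z^x$. But $f_\alpha$ must scale $b_s$ and commute with $v_s$; in our groups $f_\alpha$ commutes with $x$, so it would scale $z^x$ too. The way out is to write $z$ as a commutator of two elements, each of which commutes with $z^x$ for a permitted reason. The relation $z\leftrightarrow z^x$ is then finished off by a cheap relator:

**Lemma 4 (kill principle).** Let $\ell\ne p$ be primes. If $z^\ell=1$, $z^u\leftrightarrow z$ and $[z,u]^{p^N}=1$, then $z\leftrightarrow u$.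

**Proof.** $[z,u]=z^{-1}z^u$ is a product of commuting elements of order dividing $\ell$, so $[z,u]^\ell=1$. With $[z,u]^{p^N}=1$ this gives $[z,u]=1$. $\square$

## The group $M^d\rtimes H$

Fix $p$ and $K\ge1$. Put
$$m=64K^2,\qquad n=5m+1=320K^2+1,\qquad d=Kn\le321K^3 .$$
Choose distinct odd primes $q_2,\dots,q_n$ and, by Dirichlet's theorem, a prime $\ell\equiv1\pmod{q_2\cdots q_n}$ with $\ell>\max(p,2)$. Let $\mathbb F=\mathbb F_\ell$, let $\theta_\alpha\in\mathbb F^*$ have order $q_\alpha$ for $2\le\alpha\le n$, and $\omega=\prod_{\alpha\ge2}\theta_\alpha$, of order $q=q_2\cdots q_n$. Put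
$$H=SL_n(\mathbb F)\rtimes\langle t\rangle,\quad t=\mathrm{diag}(\omega,1,\dots,1),\qquad M=\mathbb F^n,\qquad G=M^d\rtimes H. \tag{4}$$
So $H$ is the group of matrices with determinant in $\langle\omega\rangle$. It acts on the right on the row vectors $M$. For $v\in M$ let $x_i(v)$ be $v$ in the $i$-th copy, so $x_i(v)^h=x_i(vh)$. Let $e_1,\dots,e_n$ be the standard basis.

**$G$ needs at least $K$ generators.** Suppose $\varphi:F_r\to G$ is an epimorphism from the free group of rank $r$, and write $\varphi(w)=(\delta_1(w),\dots,\delta_d(w))\,h(w)$. Since $h\,x_i(v)\,h^{-1}=x_i(vh^{-1})$, multiplying in $G$ gives $\delta_i(ww')=\delta_i(w)+\delta_i(w')h(w)^{-1}$. So each $\delta_i$ is a derivation $F_r\to M$ for the action of $w$ by $h(w)^{-1}$. A derivation is determined by its values on the $r$ free generators, so the space of derivations has dimension at most $rn$. If $d>rn$, some nontrivial combination $\sum\lambda_i\delta_i$ vanishes, and $\varphi(F_r)$ lies in $\{(m_i)h:\sum\lambda_im_i=0\}$. This is a proper subgroup of $G$, because scalars commute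 with $H$; a contradiction. So $r\ge d/n=K$.

**A bounded presentation of $H$.** By Guralnick–Kantor–Kassabov–Lubotzky, *Presentations of finite simple groups: a computational approach*, J. Eur. Math. Soc. 13 (2011), $SL(n,\ell)$ has a presentation with $6$ generators and $25$ relations. Add the generator $t$, the relator $t^q$, and $6$ relators expressing $x^t$ for the six generators $x$. Since $t^{-1}$ is a positive power of $t$, the old generators generate a normal subgroup, and the result presents $H$. It has a generating set $X_H$ with $|X_H|=7$ and $32$ relators. From now on elements of $H$ stand for fixed words in $X_H$.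

## Diagonal elements and block transvections

Let $c_1=\mathrm{diag}(-1,-1,1,\dots,1)$. For $\alpha\ge2$ let $c_\alpha$ be diagonal with $\theta_\alpha$ at place $\alpha$ and $1$ elsewhere, and let $g=c_1c_2\cdots c_n$. Since $\theta_\alpha\in\langle\omega\rangle$, all lie in $H$. The $c_\alpha$ commute and have pairwise coprime orders $2,q_2,\dots,q_n$. By the Chinese remainder theorem each $c_\alpha$ is a power of $g$: for $\alpha\ge2$ with an exponent that we may choose even, for $\alpha=1$ with an odd exponent. Moreover $e_1g=-e_1$. So the conjugation action of the single element $g$ determines that of all $c_\alpha$; this is how one paid relator per $x_i$ will give $n$ relations.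

For disjoint nonempty $J,B\subset\{1,\dots,n\}$ put $E_{J,B}=1+\sum_{j\in J,\,b\in B}e_{jb}$, with $e_{jb}$ the matrix units; single elements are written without braces, and $E_{jb}=E_{j,b}$ is the usual elementary matrix. For instance, with $J=\{2\}$, $B=\{3,4\}$ we get $E_{2,\{3,4\}}=1+e_{23}+e_{24}=E_{23}E_{24}$. Since $e_{jb}e_{j'b'}=0$ for $b\ne j'$:

* $E_{J,B}^\ell=1$, the powers being $E_{J,B}^c=1+c\sum e_{jb}$ for $c\in\mathbb F$ (exponents are read modulo $\ell$).
* $E_{J,B}\leftrightarrow E_{J',B'}$ if $B\cap J'=\varnothing=B'\cap J$, because both cross products vanish. $\hfill(5)$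
* If $\gamma\ge2$ and $\gamma\notin J\cup B$, then $c_\gamma\leftrightarrow E_{J,B}$. Conjugation by a diagonal matrix multiplies the $(j,b)$ entry by (place $j$)$^{-1}$(place $b$). So for $j\in J$, $b\in B$ with $j,b\ge2$,
$$E_{J,B}^{c_j}E_{J,B}^{-1}=E_{j,B}^{\theta_j^{-1}-1},\qquad E_{J,B}^{c_b}E_{J,B}^{-1}=E_{J,b}^{\theta_b-1}. \tag{6}$$
* If $J,\{\gamma\},B$ are disjoint, then
$$[E_{J,\gamma},E_{\gamma,B}]=E_{J,B}. \tag{7}$$
To see this let $a=\sum_je_{j\gamma}$ and $a'=\sum_be_{\gamma b}$. Then $a^2=a'a=0$ and $aa'=\sum e_{jb}$. So $(1+a')(1+a)(1+aa')=(1+a+a')(1+aa')=1+a+a'+aa'=(1+a)(1+a')$.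
* $e_1E_{J,B}=e_1$ if $1\notin J$, and $e_\alpha E_{\alpha\beta}=e_\alpha+e_\beta$.

By (6), since $\theta_y^{\pm1}-1$ is invertible in $\mathbb F$, the elements $E_{J,B}^{c_y}E_{J,B}^{-1}$ with $y$ running over $J$ (all places $\ge2$) generate a group containing the rows $E_{y,B}$, whose product is $E_{J,B}$. Similarly with $y\in B$ and columns. We refer to this as *splitting $E_{J,B}$ into rows or columns*.

## The presentation of $G$

**Labels.** The purpose of the following choices is to have enough distinct pairs. Partition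
$$\{2,\dots,n\}=A\sqcup D_1\sqcup D_2\sqcup\bigsqcup_{\kappa=1}^{8K}(J_\kappa\sqcup B_\kappa),\qquad|A|=|D_1|=|D_2|=m,\quad|J_\kappa|=|B_\kappa|=8K,$$
which is possible since $3m+128K^2=5m=n-1$. Put $\hat D=A\cup D_1\cup D_2$ and $\hat L=\bigcup_\kappa(J_\kappa\cup B_\kappa)$. For $1\le i\le d$ choose:

* distinct pairs $(\gamma(i),\kappa(i))\in A\times\{1,\dots,8K\}$; there are $512K^3\ge d$ of them;
* $(b(i),j(i))\in B_{\kappa(i)}\times J_{\kappa(i)}$, all pairs distinct; each $\kappa$ is used by at most $|A|=64K^2=|B_\kappa||J_\kappa|$ indices $i$;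
* distinct pairs $(b'(i),j'(i))\in D_1\times D_2$; there are $4096K^4\ge d$ of them.

Let $\infty=n$, and choose disjoint $\Lambda_1,\Lambda_2,\Lambda_3\subset\{1,\dots,n-1\}$ of size $u=\lfloor(n-1)/3\rfloor\ge106K^2$. Partition $\{1,\dots,d\}$ into $\tau=\lceil d/u\rceil\le5K$ sets $T$ of size at most $u$, with injections $\gamma_T:T\to\Lambda_3$. Then $d\tau\le1605K^4\le u^2$. So we can choose distinct pairs $(\alpha_i,\beta_i)\in\Lambda_1\times\Lambda_2$ for $1\le i\le d$, and distinct pairs $(\alpha_{i,T},\beta_{i,T})\in\Lambda_1\times\Lambda_2$ for all $(i,T)$. (For all $d^2$ pairs $(i,j)$ there would not be room: $d^2\ge(320K^3)^2>u^2$, as $u\le107K^2$. This is why the indices $j$ are collected in sets $T$.)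

**Generators.** $X=X_H\cup\{x_1,\dots,x_d\}$, with $x_i$ representing $x_i(e_1)$. Let $\epsilon$ be an integer with $\epsilon\equiv-1\pmod\ell$ and $\epsilon\equiv0\pmod p$. For each vector $v$ occurring below fix a word $h_v$ in $X_H$ whose value in $H$ satisfies $e_1h_v=v$, and let $x_i(v)$ denote the word $x_i^{h_v}$. Let $Y_T=\prod_{j\in T}x_j(e_{\gamma_T(j)})$ in a fixed order. For $1\le\alpha\le n-1$ let $\sigma_\alpha\in SL_n(\mathbb F)$ be diagonal with $-1$ at places $\alpha$ and $\infty$, and $1$ elsewhere.

**Relators.**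

(I) The $32$ relators of $H$.

(II) $x_i^{-\epsilon}\,x_i^{g}$ for $1\le i\le d$.

(III) Ten relators $R_1,\dots,R_{10}$, each of the form $\prod_sb_s^{v_s}b_s^{-1}$, ordered so that equal $\alpha$-labels are consecutive. In $R_1,\dots,R_9$ the index $s$ is $i$; in $R_{10}$ it is $(i,T)$. Below, $\gamma,\kappa,j,b,j',b'$ are the values at $i$.

| | $b_s$ | $v_s$ | $\alpha$ | $\beta$ | $f_\alpha$ | $\mathcal G_\beta$ |
|---|---|---|---|---|---|---|
| $R_1$ | $E_{\gamma,B_\kappa}$ | $(E_{J_\kappa,B_\kappa})^{x_i}$ | $\gamma$ | $\kappa$ | $c_\gamma$ | $\{c_y:y\in J_\kappa\}$ |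
| $R_2$ | $E_{J_\kappa,\gamma}$ | $(E_{J_\kappa,B_\kappa})^{x_i}$ | $\gamma$ | $\kappa$ | $c_\gamma$ | $\{c_y:y\in B_\kappa\}$ |
| $R_3$ | $E_{\gamma,J_\kappa}$ | $(E_{B_\kappa,J_\kappa})^{x_i}$ | $\gamma$ | $\kappa$ | $c_\gamma$ | $\{c_y:y\in B_\kappa\}$ |
| $R_4$ | $E_{B_\kappa,\gamma}$ | $(E_{B_\kappa,J_\kappa})^{x_i}$ | $\gamma$ | $\kappa$ | $c_\gamma$ | $\{c_y:y\in J_\kappa\}$ |
| $R_5$ | $E_{b,\hat D\cup\{1\}}$ | $(E_{j,\hat D\cup\{1\}})^{x_i}$ | $b$ | $j$ | $c_b$ | $\{c_j\}$ |
| $R_6$ | $E_{\hat D,j}$ | $(E_{\hat D,b})^{x_i}$ | $j$ | $b$ | $c_j$ | $\{c_b\}$ |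
| $R_7$ | $E_{b',\hat L}$ | $(E_{j',\hat L})^{x_i}$ | $b'$ | $j'$ | $c_{b'}$ | $\{c_{j'}\}$ |
| $R_8$ | $E_{\hat L,j'}$ | $(E_{\hat L,b'})^{x_i}$ | $j'$ | $b'$ | $c_{j'}$ | $\{c_{b'}\}$ |
| $R_9$ | $x_i(e_{\alpha_i})$ | $x_i(e_{\beta_i})$ | $\alpha_i$ | $\beta_i$ | $\sigma_{\alpha_i}$ | $\{\sigma_{\beta_i}\}$ |
| $R_{10}$ | $x_i(e_{\alpha_{i,T}})$ | $x_i(e_{\beta_{i,T}})^{Y_T}$ | $\alpha_{i,T}$ | $\beta_{i,T}$ | $\sigma_{\alpha_{i,T}}$ | $\{\sigma_{\beta_{i,T}}\}$ |

(IV) Cheap relators $w^{p^N}$, where $w$ runs over: $x_i^\ell$; $[z,x_i]$ for $z\in\{E_{J_\kappa,B_\kappa},E_{B_\kappa,J_\kappa},E_{j,\hat D\cup\{1\}},E_{\hat D,b},E_{j',\hat L},E_{\hat L,b'}\}$ (values at $i$); $x_i(e_1)x_i(e_2)x_i(e_1+e_2)^{-1}$; and $[x_i(e_{\beta_{i,T}}),Y_T]$.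

**All relators hold in $G$.** (I) is clear. (II): $x_i(e_1)^g=x_i(-e_1)=x_i(e_1)^{-1}=x_i(e_1)^\epsilon$. (III), $R_1$–$R_8$: the matrix under $x_i$ has all its rows at places $\ge2$, so it fixes $e_1$ and commutes with $x_i(e_1)$. Thus $v_s$ is that matrix, and it commutes with $b_s$ by (5). In each row of the table, $b_s$ and the matrix $z$ share their set of columns or their set of rows, and the disjointness required in (5) is that of $A,J_\kappa,B_\kappa$ in $R_1$–$R_4$, of $\hat L$ and $\hat D\cup\{1\}$ in $R_5,R_6$ (together with $j\ne b$), and of $\hat D$ and $\hat L$ in $R_7,R_8$ (together with $j'\neq b'$). $R_9,R_{10}$ hold because $M^d$ is abelian. (IV): each $w$ is trivial in $G$, for the reasons just given.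

## The presented group is $G$

Let $\Gamma$ be the presented group and $\pi:\Gamma\to G$ the resulting homomorphism. It is onto, because $G$ is generated by $H$ and the $x_i(e_1)$. The subgroup of $\Gamma$ generated by $X_H$ is a quotient of $H$ and maps onto $H\le G$; we identify it with $H$. We show that $\pi$ is an isomorphism.

### Step 0: each $x_i$ has order dividing $\ell$ and commutes with $c_2,\dots,c_n$

This step extracts everything from the one paid relator (II). It says $x_i^g=x_i^\epsilon$, so $x_i=x_i^{\epsilon^{o(g)}}$, where $o(g)$ is the order of $g$. As $p\mid\epsilon$, the number $\epsilon^{o(g)}-1$ is prime to $p$ (in particular nonzero), so $x_i$ has finite order prime to $p$. By (IV), $(x_i^\ell)^{p^N}=1$, hence $x_i^\ell=1$. Now $x_i^g=x_i^\epsilon=x_i^{-1}$. Even powers of $g$ commute with $x_i$ and odd powers invert it, so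
$$x_i\leftrightarrow c_\alpha\ (\alpha\ge2),\qquad x_i^{c_1}=x_i^{-1}. \tag{8}$$

### Step 1: $x_i$ commutes with the stabilizer of $e_1$ in $H$

The purpose is to make "$x_i(v)$" well defined in $\Gamma$. We first check that Lemma 3 applies to $R_1,\dots,R_8$ with the data in the table. The label pairs are distinct by choice. Say that a place *occurs* in $E_{J,B}$ if it lies in $J\cup B$. By (8), a $c_y$ with $y\ge2$ commutes with $(E_{J,B})^{x_i}$ whenever $y$ does not occur in $E_{J,B}$.

Condition (1) holds since diagonal matrices commute.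

Condition (2): the place of $f_\alpha$ occurs in no matrix under an $x_i$. In $R_1$–$R_4$ it lies in $A$, while $J_\kappa\cup B_\kappa$ occurs. In $R_5$ it lies in $\bigcup B_\kappa$, while $j$ and $\hat D\cup\{1\}$ occur. In $R_6$ it lies in $\bigcup J_\kappa$, while $\hat D$ and $b$ occur. In $R_7$ it lies in $D_1$, while $j'\in D_2$ and $\hat L$ occur. In $R_8$ it lies in $D_2$, while $\hat L$ and $b'\in D_1$ occur. By the same disjointness it occurs in $b_s$ only as the label $\alpha_s$, so only if $\alpha_s=\alpha$.

Condition (3): the place $\alpha_s$ is the only row or the only column of $b_s$, so $f_{\alpha_s}$ raises $b_s$ to the power $\theta_{\alpha_s}^{\mp1}\ne1$, and $b_s^\ell=1$.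

Condition (4): the places of $\mathcal G_\beta$ do not occur in any $b_s$. In $R_1$ these places lie in $\bigcup J_\kappa$ and the $b_s$ involve $A$ and $\bigcup B_\kappa$; in $R_2$ they lie in $\bigcup B_\kappa$ and the $b_s$ involve $\bigcup J_\kappa$ and $A$; in $R_3$ they lie in $\bigcup B_\kappa$ and the $b_s$ involve $A$ and $\bigcup J_\kappa$; in $R_4$ they lie in $\bigcup J_\kappa$ and the $b_s$ involve $\bigcup B_\kappa$ and $A$. In $R_5$ the place is some $j\in\bigcup J_\kappa$, and the $b_s$ involve $\bigcup B_\kappa$ and $\hat D\cup\{1\}$; in $R_6$ it is some $b\in\bigcup B_\kappa$, and the $b_s$ involve $\hat D$ and $\bigcup J_\kappa$; in $R_7$ it is in $D_2$, and the $b_s$ involve $D_1$ and $\hat L$; in $R_8$ it is in $D_1$, and the $b_s$ involve $\hat L$ and $D_2$. They occur in the matrix of $v_s$ only if $\beta_s=\beta$: in $R_1$–$R_4$ because the sets $J_\kappa,B_\kappa$ for different $\kappa$ are disjoint, in $R_5$–$R_8$ because $\beta_s$ is the only place of its kind in that matrix.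

Condition (5): let $v_s=z^{x_i}$. As $\mathcal G_{\beta_s}$ commutes with $x_i$, $v_s^cv_s^{-1}=(z^cz^{-1})^{x_i}$ for $c\in\mathcal G_{\beta_s}$, and $z$ lies in the group generated by the $z^cz^{-1}$. In $R_1,R_3$ split $z$ into rows, in $R_2,R_4$ into columns. In $R_5,R_7$ the matrix $z$ is a single row and in $R_6,R_8$ a single column, so $z^cz^{-1}$ is a power of $z$ with exponent prime to $\ell$.

Hence $b_s\leftrightarrow v_s$ in all rows $R_1,\dots,R_8$ and for all $i$. Now fix $i$, and write $\alpha\to\beta$ if $x_i\leftrightarrow E_{\alpha\beta}$. Since $[E_{\alpha\beta},E_{\beta\gamma}]=E_{\alpha\gamma}$ for distinct $\alpha,\beta,\gamma$, arrows compose along paths with distinct vertices; so if a chain of arrows leads from $\alpha$ to $\beta\ne\alpha$, then $\alpha\to\beta$.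

**From $R_1,R_2$: $j_0\to b_0$ for all $j_0\in J_\kappa$, $b_0\in B_\kappa$.** Let $z=E_{J_\kappa,B_\kappa}$. Both $E_{J_\kappa,\gamma}$ and $E_{\gamma,B_\kappa}$ commute with $z^{x_i}$, hence so does their commutator, which is $z$ by (7). By Lemma 4 and the cheap relation for $[z,x_i]$, $x_i\leftrightarrow z$. Since $x_i$ commutes with the $c_y$, it commutes with $z^{c_y}z^{-1}$; splitting first into rows and then each row into columns gives $x_i\leftrightarrow E_{j_0b_0}$.

**From $R_3,R_4$: $b_0\to j_0$ for the same $b_0,j_0$.** Let $z=E_{B_\kappa,J_\kappa}=[E_{B_\kappa,\gamma},E_{\gamma,J_\kappa}]$ and argue in the same way.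

**From $R_5$: $j\to y$ for $y\in\hat D$, and $j\to1$.** Let $z=E_{j,\hat D\cup\{1\}}$. We know $E_{b,\hat D\cup\{1\}}\leftrightarrow z^{x_i}$. Also $E_{jb}\leftrightarrow x_i$, as $j\to b$, and $E_{jb}\leftrightarrow z$ by (5); so $E_{jb}=E_{jb}^{x_i}\leftrightarrow z^{x_i}$. Since $[E_{jb},E_{b,\hat D\cup\{1\}}]=z$, we get $z\leftrightarrow z^{x_i}$, and $x_i\leftrightarrow z$ by Lemma 4. Conjugating by $c_y$, $y\in\hat D$, gives $x_i\leftrightarrow E_{jy}$. Dividing $z$ by all of these leaves $E_{j1}$.

**From $R_6$: $y\to b$ for $y\in\hat D$.** Let $z=E_{\hat D,b}$. We know $E_{\hat D,j}\leftrightarrow z^{x_i}$. As before $E_{jb}\leftrightarrow x_i$, and $E_{jb}\leftrightarrow z$ by (5), so $E_{jb}\leftrightarrow z^{x_i}$. Since $[E_{\hat D,j},E_{jb}]=z$, Lemma 4 gives $x_i\leftrightarrow z$. Split into rows.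

Now $b\to j\to y\to b$ for all $y\in\hat D$, so $y\to y'$ for all distinct $y,y'\in\hat D\cup\{j,b\}$. In particular $j'\to b'$.

**From $R_7$: $j'\to y$ for $y\in\hat L$.** Let $z=E_{j',\hat L}=[E_{j'b'},E_{b',\hat L}]$. The second factor commutes with $z^{x_i}$ by $R_7$. The first commutes with $x_i$, since $j'\to b'$, and with $z$ by (5), hence with $z^{x_i}$. So $z\leftrightarrow z^{x_i}$, and $x_i\leftrightarrow z$ by Lemma 4. Split into columns.

**From $R_8$: $y\to b'$ for $y\in\hat L$.** Let $z=E_{\hat L,b'}=[E_{\hat L,j'},E_{j'b'}]$. The first factor commutes with $z^{x_i}$ by $R_8$, the second because it commutes with $x_i$ and with $z$. Apply Lemma 4 and split into rows.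

As all arrows inside $\hat D$ are present and $\{2,\dots,n\}=\hat D\sqcup\hat L$, we get $\alpha\to\beta$ for all distinct $\alpha,\beta\in\{2,\dots,n\}$. With $j\to1$, also $\alpha\to1$ for all $\alpha\ge2$.

**The stabilizer.** A matrix fixes $e_1$ if and only if its first row is $(1,0,\dots,0)$. In $SL_n$ such matrices are products of the $E_{\alpha\beta}$ with $\alpha,\beta\ge2$, which generate the block $SL_{n-1}(\mathbb F)$, and the $E_{\alpha1}$, $\alpha\ge2$. The elements $c_2,\dots,c_n$ fix $e_1$ and their determinants generate $\langle\omega\rangle$. So all these together generate $\mathrm{Stab}_H(e_1)$, and $x_i$ commutes with it.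

**Consequence.** For $0\ne v\in M$ the element $x_i(v):=x_i^h$, where $h\in H$ and $e_1h=v$, does not depend on $h$. It agrees with the word $x_i(v)$ used above, and $x_i(v)^h=x_i(vh)$, $x_i(v)^\ell=1$. By (8), $x_i(-e_1)=x_i^{c_1}=x_i^{-1}$, and conjugating gives $x_i(-v)=x_i(v)^{-1}$. In particular, for $1\le\alpha\le n-1$,
$$x_i(e_\alpha)^{\sigma_\alpha}=x_i(e_\alpha)^{-1},\qquad\sigma_\alpha\leftrightarrow x_i(e_\beta)\ \text{ if }\beta\notin\{\alpha,\infty\}. \tag{9}$$

### Step 2: $v\mapsto x_i(v)$ is an $H$-equivariant homomorphism $M\to\Gamma$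

The purpose is to see that $N_i=\langle x_i(v):v\ne0\rangle$ is no larger than $M$.

**Independent vectors commute.** Lemma 3 applies to $R_9$. Condition (1) holds since the $\sigma$'s commute. By (9), as $\Lambda_1,\Lambda_2$ are disjoint and avoid $\infty$: $\sigma_\alpha$ with $\alpha\in\Lambda_1$ commutes with all $v_s$ and with the $b_s$ with $\alpha_s\ne\alpha$, which is (2); it inverts the $b_s$ with $\alpha_s=\alpha$, and $-1\not\equiv1\pmod\ell$ as $\ell$ is odd, which is (3); $\sigma_\beta$ with $\beta\in\Lambda_2$ commutes with all $b_s$ and with the $v_s$ with $\beta_s\ne\beta$, which is (4); and $v_s^{\sigma_{\beta_s}}v_s^{-1}=v_s^{-2}$ generates $\langle v_s\rangle$, as $\ell$ is odd, which is (5). So $x_i(e_{\alpha_i})\leftrightarrow x_i(e_{\beta_i})$. As $n\ge3$, $SL_n(\mathbb F)$ is transitive on ordered pairs of independent vectors; conjugating by $H$, $x_i(v)\leftrightarrow x_i(w)$ for all independent $v,w$.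

**Additivity for independent vectors.** The vectors $e_1,e_2,e_1+e_2$ are pairwise independent, so $x_i(e_1)x_i(e_2)x_i(e_1+e_2)^{-1}$ is a product of commuting elements of order dividing $\ell$. By (IV) its $p^N$-th power is trivial, hence it is trivial. By transitivity $x_i(v+w)=x_i(v)x_i(w)$ for independent $v,w$.

**Dependent vectors.** Let $v\ne0$, $\lambda\ne0$, and let $w$ be independent of $v$. Then $x_i(v)=x_i(v+w)x_i(w)^{-1}$ commutes with $x_i(\lambda v)$, since $v+w$ and $w$ are independent of $\lambda v$. If $\lambda\ne-1$,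
$$x_i(v)x_i(\lambda v)=x_i(v)x_i(\lambda v+w)x_i(w)^{-1}=x_i((1+\lambda)v+w)x_i(w)^{-1}=x_i((1+\lambda)v).$$
For $\lambda=-1$ we know $x_i(-v)=x_i(v)^{-1}$. So with $x_i(0)=1$ the map is a homomorphism, and it is equivariant by Step 1.

### Step 3: different copies commute

The purpose is $N_i\leftrightarrow N_j$ for all $i,j$, from the single relator $R_{10}$.

**Separation.** By (9), $\sigma_\alpha$ for $\alpha\in\Lambda_1\cup\Lambda_2$ commutes with every factor $x_j(e_\gamma)$, $\gamma\in\Lambda_3$, of $Y_T$, hence with $Y_T$. So the conditions of Lemma 3 for $R_{10}$ follow from (9) as they did for $R_9$; for (5), with $\beta=\beta_{i,T}$, $v_s^{\sigma_\beta}=(x_i(e_\beta)^{-1})^{Y_T}=v_s^{-1}$. We get, with $\alpha=\alpha_{i,T}$,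
$$x_i(e_\alpha)\leftrightarrow x_i(e_\beta)^{Y_T}.$$

**From $e_\alpha$ to $e_\beta$.** The matrix $E_{\alpha\beta}$ fixes $e_\beta$ and all $e_\gamma$ with $\gamma\in\Lambda_3$, so it commutes with $x_i(e_\beta)$ and $Y_T$. Conjugating by it gives $x_i(e_\alpha+e_\beta)\leftrightarrow x_i(e_\beta)^{Y_T}$. By Step 2, $x_i(e_\beta)=x_i(e_\alpha)^{-1}x_i(e_\alpha+e_\beta)$, so $x_i(e_\beta)\leftrightarrow x_i(e_\beta)^{Y_T}$. By Lemma 4 and the cheap relation for $[x_i(e_\beta),Y_T]$, $x_i(e_\beta)\leftrightarrow Y_T$.

**Taking $Y_T$ apart.** Write $Y_T=y_1\cdots y_r$ with $y_k=x_{j_k}(e_{\gamma_k})$ and distinct $\gamma_k\in\Lambda_3$. Suppose $x_i(e_\beta)$ commutes with $y_k\cdots y_r$. By (9), $\sigma_{\gamma_k}$ commutes with $x_i(e_\beta)$ and with $y_{k+1},\dots,y_r$, and it inverts $y_k$. Conjugating, $x_i(e_\beta)$ commutes with $y_k^{-1}y_{k+1}\cdots y_r$, and therefore with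
$$(y_k\cdots y_r)(y_k^{-1}y_{k+1}\cdots y_r)^{-1}=y_k^2 .$$
As $y_k^\ell=1$ with $\ell$ odd, it commutes with $y_k$, hence with $y_{k+1}\cdots y_r$. By induction $x_i(e_\beta)\leftrightarrow x_j(e_{\gamma_T(j)})$ for all $j\in T$.

**All vectors.** The sets $T$ cover $\{1,\dots,d\}$. So for all $i,j$ there are $\beta\ne\gamma$ with $x_i(e_\beta)\leftrightarrow x_j(e_\gamma)$, and by transitivity $x_i(v)\leftrightarrow x_j(w)$ for all independent $v,w$. If $w\ne0$ is a multiple of $v$, take $w'$ independent of $v$: then $x_j(w)=x_j(w+w')x_j(w')^{-1}\leftrightarrow x_i(v)$.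

### Step 4: orders and prices

By Steps 2 and 3, $N_1\cdots N_d$ is an $H$-equivariant image of $M^d$. It is normalized by $H$, and $\Gamma=N_1\cdots N_dH$. So $|\Gamma|\le|M^d||H|=|G|$, and the epimorphism $\pi$ is an isomorphism.

For each $N\ge1$ we have a presentation of $G$ with $7+d$ generators, at most $32+d+10$ paid relators, and $c$ cheap relators, where $c$ does not depend on $N$. Its $p$-deficiency is at least
$$(7+d)-1-(32+d+10)-c\,p^{-N}=-36-c\,p^{-N}.$$
Letting $N\to\infty$, $\mathrm{def}_p(G)\ge-36$, while $d(G)\ge K$. This proves Theorem 1. $\square$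

## The quadratic bound in terms of $d_p$

It remains to prove Theorem 3(b). We use these facts on pro-$p$ groups. In a free pro-$p$ group, elements that are linearly independent modulo the Frattini subgroup form part of a free basis. The Zassenhaus filtration assigns degrees $\ge1$ to nontrivial elements; elements of the Frattini subgroup have degree $\ge2$, and a $p$-th power of an element of degree $\ge i$ has degree $\ge pi$. For example a free generator $x$ has degree $1$, and $x^{p^k}$ has degree $p^k$. The Golod–Shafarevich theorem (e.g. M. Ershov, *Golod–Shafarevich groups: a survey*, Int. J. Algebra Comput. 22 (2012)) says: if a pro-$p$ group has a presentation with $\delta$ generators and $r_i<\infty$ relators of degree $i$, and $1-\delta t+\sum r_it^i<0$ for some $t\in(0,1)$, then the group is infinite.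

**Proof of Theorem 3(b).** Let $G=\langle X\mid R\rangle$ be finite with value $\Delta=|X|-1-\sum_rp^{-\nu_p(r)}>-\infty$, and let $\delta=d_p(G)\ge3$. Let $n_k$ be the number of relators with $\nu_p=k$; it is finite since the sum converges.

**Step 1: reduce to $\delta$ generators.** The purpose is to remove relators that merely eliminate generators. The finite $p$-group $P=G/O^p(G)$ is the pro-$p$ completion of $G$, so it is the pro-$p$ group presented by $\langle X\mid R\rangle$. Relators with $\nu_p\ge1$ vanish in $F(X)^{ab}\otimes\mathbb F_p$. The images of the relators there span a subspace of dimension $|X|-\delta$, so there are $|X|-\delta$ relators with $\nu_p=0$ whose images form a basis of this span. They are part of a free basis of the free pro-$p$ group on $X$. Dividing them out leaves a free pro-$p$ group of rank $\delta$, in which $P$ is defined by the remaining relators, all in the Frattini subgroup. The $n_0'=n_0-(|X|-\delta)$ remaining relators with $\nu_p=0$ have degree $\ge2$. A relator with $\nu_p=k\ge1$ is the image of some $s^{p^k}$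 and has degree $\ge p^k$. Relators that become trivial are dropped. For each $i$ only finitely many relators have degree $i$, since $p^k\le i$ for only finitely many $k$.

**Step 2: evaluate at $t=2/\delta$.** Here $t\le2/3$. The sequence $kt^k$ is non-increasing for $k\ge2$, as the ratio of consecutive terms is $(1+\frac1k)t\le\frac32\cdot\frac23=1$. So $p^kt^{p^k}\le2t^2$, that is, $t^{p^k}\le2t^2p^{-k}$ for $k\ge1$; and $t^2\le2t^2$ takes care of the relators with $\nu_p=0$. Moreover
$$n_0'+\sum_{k\ge1}n_kp^{-k}=\sum_rp^{-\nu_p(r)}-|X|+\delta=\delta-1-\Delta .$$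
In particular the series $\sum r_it^i$ converges. As $P$ is finite, the Golod–Shafarevich expression is $\ge0$ at $t$, so
$$0\le1-\delta t+2t^2(\delta-1-\Delta)=-1+\frac8{\delta^2}(\delta-1-\Delta).$$
That is, $\Delta\le\delta-1-\delta^2/8$ for every presentation of $G$ with finite value, and the same bound holds for the supremum $\mathrm{def}_p(G)$. $\square$
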